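\title{Monochromatic paths of small upper density in edge-colored infinite complete bipartite graphs}

\begin{abstract}
Let $V$ and $W$ be infinite sets that partition the positive integers, and color the edges of the complete bipartite graph $K_{V,W}$ with $k$ colors. It was conjectured that some monochromatic path has upper density at least $1/k$. We show that this is false for every $k\ge 9$: when $V$ and $W$ are the odd and the even numbers and $k\ge5$, there is a $k$-coloring in which every monochromatic path has upper density at most $1/(2k-8)$. In the other direction, for $k\ge 2$ every $k$-coloring of every such graph contains a monochromatic path of upper density at least $1/(2k-2)$. Hence the conjecture holds for $k\le 2$, and the best universal constant is asymptotically $1/(2k)$. For a fixed partition, the conjectured bound holds for all $k$ exactly when $V$ or $W$ has upper density $1$.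
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\mathbb{N}=\{1,2,3,\dots\}$ and $[n]=\{1,\dots,n\}$. The \emph{upper density} of a set $A\subseteq\mathbb{N}$ is
\[
\overline{d}(A)=\limsup_{n\to\infty}\frac{|A\cap[n]|}{n},
\]
the largest proportion of $[n]$ that $A$ keeps reaching as $n$ grows. Finite sets have upper density $0$, upper density is monotone, and it is subadditive: $\overline{d}(A\cup B)\le\overline{d}(A)+\overline{d}(B)$. For a graph $G$ with vertex set $V(G)\subseteq\mathbb{N}$ we put $\overline{d}(G)=\overline{d}(V(G))$.

A \emph{bipartition} is a pair $(V,W)$ of disjoint infinite sets with $V\cup W=\mathbb{N}$, and $K_{V,W}$ is the complete bipartite graph with classes $V$ and $W$. We always write $V=\{v_1<v_2<\cdots\}$ and $W=\{w_1<w_2<\cdots\}$. A \emph{$k$-coloring} assigns to every edge one of the colors $1,\dots,k$; some colors may remain unused. A \emph{path} is finite or one-way infinite. It has color $c$ if all its edges have color $c$ (so a single vertex is a path of every color), and it is \emph{monochromatic} if it has some color. The question is how large an upper density of a monochromatic path can be guaranteed in a $k$-coloring of $K_{V,W}$.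 Both classes must be infinite for this to have content: if $W$ were finite, every path would have at most $2|W|+1$ vertices.

\subsection*{Why one would guess $1/k$}
For $k=1$ the path $v_1w_1v_2w_2\cdots$ visits all of $\mathbb{N}$ and has upper density $1$. For general $k$ it is known that one cannot guarantee more than $1/k$. We give a short argument, since the way it splits the classes is used throughout.

Fix $m\ge1$. For $a\in[m]$ let
\[
V^a=\{v_t: t\equiv a \bmod m\},\qquad W^a=\{w_t: t\equiv a \bmod m\},
\]
and say that the elements of $V^a\cup W^a$ have \emph{type} $a$ (modulo $m$). If $V\cap[n]=\{v_1,\dots,v_s\}$, then $|V^a\cap[n]|$ is $\lfloor s/m\rfloor$ or $\lceil s/m\rceil$, so it differs from $|V\cap[n]|/m$ by at most $1$. The same holds for $W$, and $|V\cap[n]|+|W\cap[n]|=n$. Therefore, for all $a,a'\in[m]$,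
\begin{equation}\label{eq:types}
\overline{d}(V^a)=\frac{\overline{d}(V)}{m},\qquad \overline{d}(W^{a})=\frac{\overline{d}(W)}{m},\qquad \overline{d}(V^a\cup W^{a'})=\frac1m .
\end{equation}

\begin{example}[The cyclic coloring]\label{ex:cyclic}
Take types modulo $k$ and give the edge between $v\in V^a$ and $w\in W^{a'}$ the color $c\in[k]$ with $c\equiv a+a' \bmod k$. The edges of color $c$ form $k$ vertex-disjoint complete bipartite graphs, on the sets $V^a\cup W^{a'}$ with $a+a'\equiv c$. A path of color $c$ lies in one of them, so its upper density is at most $1/k$ by \eqref{eq:types}. A path that lists $V^a$ and $W^{a'}$ alternately attains $1/k$.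
\end{example}

For connected subgraphs of finite graphs, this construction cannot be improved. Indeed, let $A$ and $B$ be finite nonempty sets and $k$-color the complete bipartite graph between them. Some color has $e\ge|A||B|/k$ edges. With degrees taken in that color, the Cauchy--Schwarz inequality gives
\[
\sum_{xy}\bigl(\deg x+\deg y\bigr)=\sum_{x\in A}(\deg x)^2+\sum_{y\in B}(\deg y)^2\ge \frac{e^2}{|A|}+\frac{e^2}{|B|},
\]
where $xy$ runs over the $e$ edges. So some edge $xy$ has $\deg x+\deg y\ge e(|A|+|B|)/(|A||B|)\ge(|A|+|B|)/k$, and the neighbors of $x$ and of $y$ together carry a connected monochromatic subgraph with that many vertices. This makes the following conjecture, posed in the paper of Day and Lo~\cite{DL}, a natural one.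

\begin{quote}
\textbf{Conjecture.} Let $k\in\mathbb{N}$ and let $(V,W)$ be a bipartition. In every $k$-coloring of $K_{V,W}$ there is a monochromatic path $P$ with $\overline{d}(P)\ge 1/k$.
\end{quote}

\subsection*{Results}
The relevant parameter of a bipartition is
\[
D=D(V,W)=\max\{\overline{d}(V),\overline{d}(W)\}.
\]
Subadditivity gives $\overline{d}(V)+\overline{d}(W)\ge1$, so $\frac12\le D\le1$. The odd and even numbers have $D=\frac12$; the squares and the nonsquares have $D=1$.

\begin{theorem}\label{thm:upper}
Let $k\ge5$ and let $(V,W)$ be a bipartition. There is a $k$-coloring of $K_{V,W}$ in which every monochromatic path $P$ satisfies $\overline{d}(P)\le\frac{D}{k-4}$. In particular, if $V$ is the set of odd numbers and $W$ the set of even numbers, then $\overline{d}(P)\le\frac1{2k-8}$, which is less than $\frac1k$ for all $k\ge9$.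
\end{theorem}

Thus the conjecture is false for every $k\ge9$.

\begin{theorem}\label{thm:lower}
Let $k\in\mathbb{N}$ and let $(V,W)$ be a bipartition. In every $k$-coloring of $K_{V,W}$ there is a monochromatic path $P$ with $\overline{d}(P)\ge\frac Dk$. If $k\ge2$, there is one with $\overline{d}(P)\ge\frac1{2k-2}$. If $k=1$, there is one with $\overline{d}(P)=1$.
\end{theorem}

Let $\rho_k(V,W)$ be the infimum, over all $k$-colorings of $K_{V,W}$, of $\sup_P\overline{d}(P)$, where $P$ runs over the monochromatic paths, and let $\varphi(k)$ be the infimum of $\rho_k(V,W)$ over all bipartitions.

\begin{corollary}\label{cor:main}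
\begin{enumerate}
\item[(i)] For $k\ge5$ we have $\frac Dk\le\rho_k(V,W)\le\frac D{k-4}$. Hence $k\rho_k(V,W)\to D(V,W)$ as $k\to\infty$.
\item[(ii)] For $k\ge5$ we have $\frac1{2k-2}\le\varphi(k)\le\frac1{2k-8}$. Hence $k\varphi(k)\to\frac12$, and the conjectured constant is asymptotically too large by exactly a factor $2$.
\item[(iii)] For a fixed bipartition $(V,W)$, the conclusion of the conjecture holds for all $k$ if and only if $D(V,W)=1$. If $D<1$, it fails for every $k>\frac4{1-D}$.
\item[(iv)] The conjecture is true for $k=1$ and $k=2$.
\end{enumerate}
\end{corollary}

\begin{proof}
In (i) and (ii) the lower bounds are Theorem~\ref{thm:lower}, and the upper bounds are Theorem~\ref{thm:upper}, applied in (ii) to the odd and even numbers. The limits follow from $k/(k-4)\to1$ and $k/(2k-2)\to\frac12$. For (iii), if $D=1$, the bound $D/k$ of Theorem~\ref{thm:lower} is the conjectured one. If $D<1$ and $k>4/(1-D)$, then $k>8$ because $D\ge\frac12$, so Theorem~\ref{thm:upper} applies, and $\frac{D}{k-4}<\frac1k$ is equivalent to $k(1-D)>4$. For (iv), note that $\frac1{2k-2}=\frac12$ when $k=2$.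
\end{proof}

The cases $3\le k\le8$ of the conjecture are not settled here.

A path in $K_{V,W}$ alternates between $V$ and $W$, and in the cyclic coloring both halves of the best path contribute to its density. Upper density, however, records where the vertices lie, and an infinite path can be forced to have one of its halves far out along $\mathbb{N}$, where it is too sparse to count. Sections~\ref{sec:cores} and~\ref{sec:coloring} show that, at the price of four colors, this can be forced on all monochromatic paths at once. Sections~\ref{sec:linked}--\ref{sec:lower} prove Theorem~\ref{thm:lower} by covering $\mathbb{N}$ with few sets, each contained in a monochromatic path.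

\section{Blocks and cores}\label{sec:cores}

Let $V$ be the odd and $W$ the even numbers for the moment, and try two colors: call an edge \emph{odd} or \emph{even} according to the parity of its smaller endpoint. On a path of odd edges, every even vertex is larger than its neighbors, and one might hope that this makes the even vertices rare. It does not: the path $2,1,4,3,6,5,\dots$ consists of odd edges and visits all of $\mathbb{N}$. Its even vertices exceed their neighbors by at most $3$. The rule should be applied only to edges whose endpoints have very different sizes, and the remaining edges must be handled separately.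

For an arbitrary bipartition, let $L_0=0$, $L_j=j!$ for $j\ge1$, and define the \emph{blocks} $B_j=\{L_{j-1}+1,\dots,L_j\}$. Thus
\[
B_1=\{1\},\quad B_2=\{2\},\quad B_3=\{3,\dots,6\},\quad B_4=\{7,\dots,24\},\quad\dots
\]
The blocks are finite and partition $\mathbb{N}$. Let $b(x)$ be the index of the block containing $x$; it is a nondecreasing function of $x$. An edge $xy$ is \emph{far} if $|b(x)-b(y)|\ge2$ and \emph{close} otherwise.

One color does not suffice for the close edges, since for the odd and even numbers the path $1,2,3,\dots$ consists of close edges. Two colors do.

\begin{lemma}\label{lem:close}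
The close edges of $K_{V,W}$ can be colored with two colors so that every path in either color is finite.
\end{lemma}

\begin{proof}
Give a close edge $xy$ the first color if $\{b(x),b(y)\}\subseteq\{2t-1,2t\}$ for some $t$, and the second color otherwise. An edge inside one block, or between $B_j$ and $B_{j+1}$ with $j$ odd, gets the first color. Hence an edge of the second color joins $B_{2t}$ to $B_{2t+1}$ for some $t$. The sets $B_{2t-1}\cup B_{2t}$ are finite and pairwise disjoint, and each edge of the first color lies inside one of them; so a path of the first color cannot leave one of them. The same holds for the second color and the sets $B_{2t}\cup B_{2t+1}$.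
\end{proof}

The next definition isolates what the far edges of one color should look like.

\begin{definition}
Let $H$ be a graph with $V(H)\subseteq\mathbb{N}$. A set $S\subseteq\mathbb{N}$ is a \emph{core} of $H$ if every edge of $H$ can be written as $xy$ with $x\in S$, $y\notin S$ and $b(y)\ge b(x)+2$.
\end{definition}

\begin{example}[Four colors]\label{ex:four}
Let $V$ be the odd and $W$ the even numbers. Color the close edges by Lemma~\ref{lem:close}, and color each far edge odd or even according to its smaller endpoint. The odd far edges have core $V$, and the even far edges have core $W$. Let $P$ be a path of odd far edges, with at least one edge, and count its even vertices in $[720]=B_1\cup\dots\cup B_6$. Each has an odd neighbor on $P$ in $B_1\cup\dots\cup B_4=[24]$. There are $12$ odd numbers in $[24]$, each with at most two neighbors on $P$. So $P$ contains at most $24$ of the $360$ even numbers in $[720]$.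
\end{example}

The same count works at every scale.

\begin{lemma}\label{lem:core}
If $S$ is a core of $H$, then every path $P$ in $H$ satisfies $\overline{d}(P)\le\overline{d}(S)$.
\end{lemma}

\begin{proof}
A single vertex has upper density $0$, so assume that $P$ has an edge; then every vertex of $P$ has a neighbor on $P$. Let $n\ge3$ and $j=b(n)$, so $j\ge3$. Let $y\in(V(P)\cap[n])\setminus S$ and let $x$ be a neighbor of $y$ on $P$. The edge $xy$ has exactly one endpoint in $S$, and it is not $y$; hence $x\in S$ and $b(x)\le b(y)-2\le j-2$, that is, $x\le L_{j-2}$. Each $x$ has at most two neighbors on $P$, so there are at most $2L_{j-2}$ such vertices $y$. Since $n>L_{j-1}=(j-1)L_{j-2}$,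
\[
|V(P)\cap[n]|\le|S\cap[n]|+2L_{j-2}\le|S\cap[n]|+\frac{2n}{j-1}.
\]
Divide by $n$ and let $n\to\infty$; then $j\to\infty$, and the claim follows.
\end{proof}

The proof uses that $P$ has maximum degree $2$, and this is where paths differ from connected subgraphs: the infinite star joining $1$ to all even numbers greater than $2$ has the finite core $\{1\}$ and upper density $\frac12$. Of the blocks, only $L_{j-2}/L_{j-1}\to0$ is used. The gap of two in the definition of a core puts a whole block between $x$ and $y$; with a gap of one the error term would be $2L_{j-1}$, which is not small compared with the first elements of $B_j$.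

In Example~\ref{ex:four}, Lemmas~\ref{lem:close} and~\ref{lem:core} show that every monochromatic path has upper density at most $\frac12$. This is worse than the value $\frac14$ of the cyclic coloring with four colors. But those four colors are a fixed cost, and every further color shrinks the cores.

\section{The coloring: proof of Theorem~\ref{thm:upper}}\label{sec:coloring}

Take types modulo $m$. The $2m$ sets $V^a$ and $W^a$ have upper density at most $D/m$ by \eqref{eq:types}, and we want them to be the cores. Giving each its own color would take $k=2m+2$ colors and yield, for the odd and even numbers, the bound $\frac1{2m}=\frac1{k-2}>\frac1k$. To gain, $V^c$ and $W^c$ must share the color $c$.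

The first attempt is to color each far edge by the type of its smaller endpoint. Then all far edges between $V^c$ and $W^c$ have color $c$, and they form a graph in which each vertex misses only finitely many vertices of the opposite set. A path in that graph can collect all of $V^c\cup W^c$ greedily (Remark~\ref{rem:onecolor}), and by \eqref{eq:types} it has upper density $1/m$, so nothing is gained. These edges are the only obstruction. Once they are removed, color $c$ falls into two vertex-disjoint pieces, with cores $V^c$ and $W^c$. The removed edges live on the disjoint sets $V^a\cup W^a$, so the two far colors of Example~\ref{ex:four} serve all types simultaneously.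

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Let $m=k-4$; this is at least $1$ because $k\ge5$. Color the close edges with $m+3$ and $m+4$ as in Lemma~\ref{lem:close}; paths in these colors are finite and have upper density $0$. Color a far edge $vw$ with $v\in V^a$, $w\in W^{a'}$ according to the table
\[
\begin{array}{c|cc}
 & a\ne a' & a=a'\\ \hline
v<w & a & m+1\\
w<v & a' & m+2
\end{array}
\]
Since $b$ is nondecreasing, in a far edge the block index of the larger endpoint exceeds that of the smaller endpoint by at least $2$. So a set $S$ is a core of a graph of far edges as soon as every edge has its smaller endpoint in $S$ and its larger endpoint outside $S$. We show that each of the colors $1,\dots,m+2$ is a union of pairwise vertex-disjoint graphs, each with a core of the form $V^a$ or $W^a$.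

\emph{Colors $c\le m$.} An edge $vw$ of color $c$ is of one of two kinds: either $v<w$, $v\in V^c$, $w\in W\setminus W^c$, or $w<v$, $w\in W^c$, $v\in V\setminus V^c$. The edges of the first kind lie on $V^c\cup(W\setminus W^c)$ and have core $V^c$. The edges of the second kind lie on $(V\setminus V^c)\cup W^c$ and have core $W^c$. These two vertex sets are complementary in $\mathbb{N}$, hence disjoint.

\emph{Color $m+1$.} An edge $vw$ of this color has $v<w$ and both endpoints of the same type $a$. For fixed $a$ these edges lie on $V^a\cup W^a$ and have core $V^a$. The sets $V^a\cup W^a$, $a\in[m]$, are pairwise disjoint.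

\emph{Color $m+2$.} An edge $vw$ of this color has $w<v$ and both endpoints of the same type $a$. For fixed $a$ these edges lie on $V^a\cup W^a$ and have core $W^a$.

A path with at least one edge in a union of vertex-disjoint graphs lies in one of them. So by Lemma~\ref{lem:core} and \eqref{eq:types}, every path $P$ with a color in $\{1,\dots,m+2\}$ has $\overline{d}(P)\le D/m=D/(k-4)$. For the odd and even numbers $D=\frac12$, and $\frac1{2k-8}<\frac1k$ if and only if $k>8$.
\end{proof}

In the smallest counterexample, $k=9$ and $m=5$ on the odd and even numbers, the cores are residue classes modulo $10$: $V^a$ is the class of $2a-1$ and $W^a$ is the class of $2a$. For instance, $3,4\in B_3$ and $123,124,130\in B_6$; the number $130$ has type $5$ and the other four have type $2$, so the edges $\{3,130\}$, $\{3,124\}$, $\{4,123\}$ receive the colors $2$, $6$, $7$. Every monochromatic path has upper density at most $\frac1{10}$. For $m=1$ color $1$ is unused and the coloring is that of Example~\ref{ex:four}.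

\section{Linked sets}\label{sec:linked}

Fix a bipartition $(V,W)$ and a $k$-coloring of $K_{V,W}$. An infinite path is built one finite segment at a time, and each new segment has to avoid the finitely many vertices already used. Connectivity in one color is therefore not enough; we need connectivity that survives the deletion of any finite set.

\begin{definition}
A set $S\subseteq\mathbb{N}$ is \emph{$c$-linked} if for all distinct $x,y\in S$ and every finite $F\subseteq\mathbb{N}\setminus\{x,y\}$ there is a path of color $c$ from $x$ to $y$ that avoids $F$. A set is \emph{linked} if it is $c$-linked for some color $c$.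
\end{definition}

The connecting paths may use vertices outside $S$. Consequently every subset of a $c$-linked set is $c$-linked.

\begin{lemma}\label{lem:path}
If $S$ is a nonempty $c$-linked set, then some path of color $c$ contains $S$.
\end{lemma}

\begin{proof}
Start with the one-vertex path $\min S$. Suppose that a finite path $Q$ of color $c$ ending at some $s\in S$ has been built. If $S\subseteq V(Q)$, stop. Otherwise let $s'$ be the least element of $S\setminus V(Q)$, and append to $Q$ a path of color $c$ from $s$ to $s'$ that avoids the finite set $V(Q)\setminus\{s\}$. The result is a path of color $c$ ending in $S$. The union of these paths is a finite or one-way infinite path of color $c$. It contains $S$, because each step covers the least element of $S$ not yet covered.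
\end{proof}

\begin{remark}\label{rem:onecolor}
This explains why the far edges between $V^a$ and $W^a$ need two colors in Section~\ref{sec:coloring}. Suppose they all had color $c$. Each vertex is close to only finitely many vertices. Two vertices $x,y$ of $V^a\cup W^a$ in the same class therefore have infinitely many common neighbors in color $c$. For $x\in V^a$ and $y\in W^a$, choose $z\in W^a\setminus(F\cup\{y\})$ far from $x$, then $z'\in V^a\setminus(F\cup\{x\})$ far from $z$ and $y$, and use $xzz'y$. So $V^a\cup W^a$ would be $c$-linked, and Lemma~\ref{lem:path} would give a path of upper density at least $1/m$.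
\end{remark}

\begin{lemma}\label{lem:glue}
If $A$ and $B$ are $c$-linked and $A\cap B$ is infinite, then $A\cup B$ is $c$-linked.
\end{lemma}

\begin{proof}
Two vertices both in $A$ or both in $B$ are joined by hypothesis, so let $x\in A$ and $y\in B$ be distinct and let $F\subseteq\mathbb{N}\setminus\{x,y\}$ be finite. Since $A\cap B$ is infinite, it contains some $z\notin F\cup\{x,y\}$. A path from $x$ to $z$ followed by a path from $z$ to $y$, both of color $c$ and avoiding $F$, is a walk from $x$ to $y$. Removing the closed subwalks between repeated vertices leaves a path of color $c$ from $x$ to $y$ that avoids $F$.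
\end{proof}

The next lemma turns a cover by few linked sets into a dense path. We need it for covers of multiplicity $1$ and $2$.

\begin{lemma}\label{lem:cover}
Let $S_1,\dots,S_r$ be linked sets, not necessarily distinct or of the same color, and let $Y\subseteq\mathbb{N}$ and $q,N\in\mathbb{N}$. Suppose that each element of $Y$ lies in $S_t$ for at least $q$ indices $t$, and that $S_t$ is infinite for at most $N$ indices $t$. Then some monochromatic path $P$ has $\overline{d}(P)\ge q\,\overline{d}(Y)/N$.
\end{lemma}

\begin{proof}
If $\overline{d}(Y)=0$, take a single vertex. Otherwise, counting pairs $(y,t)$ with $y\in S_t\cap[n]$ gives $\sum_t|S_t\cap[n]|\ge q|Y\cap[n]|$. The upper limit of a finite sum is at most the sum of the upper limits, so $\sum_t\overline{d}(S_t)\ge q\,\overline{d}(Y)>0$. At most $N$ terms are nonzero, so some $S_t$ has $\overline{d}(S_t)\ge q\,\overline{d}(Y)/N$. This set is nonempty, and Lemma~\ref{lem:path} gives a monochromatic path containing it.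
\end{proof}

\section{Linked sets from ultrafilters}\label{sec:ultra}

Let $N_c(x)$ be the set of vertices joined to $x$ by an edge of color $c$. A set $S\subseteq V$ is $c$-linked if any two of its vertices have infinitely many common neighbors in color $c$. Every $v\in V$ has some infinite $N_c(v)$, but two infinite sets may be disjoint. We need a notion of a large subset of $W$ such that one part of any finite partition is large and any two large sets have infinite intersection. Ultrafilters provide it.

An \emph{ultrafilter} on an infinite set $Y$ is a family $\mathcal{U}$ of subsets of $Y$ that does not contain $\emptyset$, is closed under finite intersections and under taking supersets, and contains $A$ or $Y\setminus A$ for every $A\subseteq Y$. It is \emph{nonprincipal} if none of its members is finite. We use three facts.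
\begin{enumerate}
\item[(U1)] If $A_1,\dots,A_k$ partition $Y$, exactly one $A_i$ belongs to $\mathcal{U}$. (Two cannot, since their intersection is empty. If none did, all complements would belong to $\mathcal{U}$, and their intersection is empty.)
\item[(U2)] If $\mathcal{U}$ is nonprincipal and $A,A'\in\mathcal{U}$, then $A\cap A'$ is infinite, being a member of $\mathcal{U}$.
\item[(U3)] For every infinite $A\subseteq Y$ there is a nonprincipal ultrafilter on $Y$ containing $A$. (The sets $B\subseteq Y$ with $A\setminus B$ finite form a family that omits $\emptyset$ and is closed under finite intersections and supersets. By Zorn's lemma it extends to a maximal such family, which is an ultrafilter; it contains all cofinite sets and hence no finite set.)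
\end{enumerate}

From now on $\mathcal{U}$ denotes a nonprincipal ultrafilter on $V$ and $\mathcal{X}$ a nonprincipal ultrafilter on $W$. They exist by (U3) because $V$ and $W$ are infinite. For $c\in[k]$ put
\[
V_c(\mathcal{X})=\{v\in V: N_c(v)\in\mathcal{X}\},\qquad W_c(\mathcal{U})=\{w\in W: N_c(w)\in\mathcal{U}\}.
\]
One may think of $\mathcal{X}$ as an additional vertex of $W$ at infinity, and of $V_c(\mathcal{X})$ as its neighborhood in color $c$. For each $v\in V$ the finitely many sets $N_1(v),\dots,N_k(v)$ partition $W$, so by (U1) the sets $V_1(\mathcal{X}),\dots,V_k(\mathcal{X})$ partition $V$. In the same way $W_1(\mathcal{U}),\dots,W_k(\mathcal{U})$ partition $W$.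

\begin{lemma}\label{lem:merge}
For every color $c$, the sets $V_c(\mathcal{X})$ and $W_c(\mathcal{U})$ are $c$-linked. If $V_c(\mathcal{X})\in\mathcal{U}$ or $W_c(\mathcal{U})\in\mathcal{X}$, then $V_c(\mathcal{X})\cup W_c(\mathcal{U})$ is $c$-linked.
\end{lemma}

\begin{proof}
Throughout, $F$ is a finite set not containing the two vertices to be joined. For distinct $v,v'\in V_c(\mathcal{X})$, the set $N_c(v)\cap N_c(v')$ is infinite by (U2), so it contains some $w\notin F$, and $vwv'$ is the required path. For distinct $w,w'\in W_c(\mathcal{U})$ take $wvw'$ with $v\in(N_c(w)\cap N_c(w'))\setminus F$.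

For the second statement it remains to join $v\in V_c(\mathcal{X})$ to $w\in W_c(\mathcal{U})$. We find $w'\in W\setminus(F\cup\{w\})$ and $v'\in V\setminus(F\cup\{v\})$ such that $vw'v'w$ has color $c$. Suppose that $W_c(\mathcal{U})\in\mathcal{X}$. Then $N_c(v)\cap W_c(\mathcal{U})$ is infinite by (U2); choose $w'$ in it. Now $N_c(w')$ and $N_c(w)$ belong to $\mathcal{U}$; choose $v'$ in their infinite intersection. Suppose instead that $V_c(\mathcal{X})\in\mathcal{U}$. Choose $v'$ in the infinite set $N_c(w)\cap V_c(\mathcal{X})$, and then $w'$ in the infinite set $N_c(v)\cap N_c(v')$.
\end{proof}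

By (U1), for every pair $(\mathcal{U},\mathcal{X})$ there is exactly one color $c$ with $V_c(\mathcal{X})\in\mathcal{U}$. So the second statement of Lemma~\ref{lem:merge} always applies to at least one color.

\section{Proof of Theorem~\ref{thm:lower}}\label{sec:lower}

The case $k=1$ is the path $v_1w_1v_2w_2\cdots$ from Section~\ref{sec:intro}. For the bound $D/k$, apply Lemma~\ref{lem:cover} with $q=1$ and $N=k$ to the linked sets $V_1(\mathcal{X}),\dots,V_k(\mathcal{X})$, which cover $V$, and to $W_1(\mathcal{U}),\dots,W_k(\mathcal{U})$, which cover $W$. This gives paths of upper density at least $\overline{d}(V)/k$ and $\overline{d}(W)/k$.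

It remains to prove the bound $\frac1{2k-2}$ for $k\ge2$. A pair $(\mathcal{U},\mathcal{X})$ covers $\mathbb{N}$ by $2k$ linked sets, and Lemma~\ref{lem:merge} merges two of them. This gives $2k-1$ sets and the bound $\frac1{2k-1}$. One more set has to be saved. A second merge need not be available for the same pair, as the following example shows; the example also shows the remedy.

\begin{example}\label{ex:two}
Take the cyclic coloring with $k=2$: an edge has color $1$ if the types of its endpoints differ and color $2$ if they agree. Choose $\mathcal{U}_1\ni V^1$ and $\mathcal{X}_1\ni W^2$. Then
\[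
V_1(\mathcal{X}_1)=V^1,\quad V_2(\mathcal{X}_1)=V^2,\quad W_1(\mathcal{U}_1)=W^2,\quad W_2(\mathcal{U}_1)=W^1 .
\]
Lemma~\ref{lem:merge} merges $V^1$ and $W^2$ in color $1$. The two sets left over cannot be merged in color $2$, since $V^2$ and $W^1$ lie in different components of that color. The cover has three sets and yields only $\frac13$. Now place new ultrafilters on the leftover sets, $\mathcal{U}_2\ni V^2$ and $\mathcal{X}_2\ni W^1$. Then
\[
V_1(\mathcal{X}_2)=V^2,\quad V_2(\mathcal{X}_2)=V^1,\quad W_1(\mathcal{U}_2)=W^1,\quad W_2(\mathcal{U}_2)=W^2 .
\]
Each of the four pairs $(\mathcal{U}_s,\mathcal{X}_t)$ gives one merge: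
\[
\begin{array}{c|cc}
 & \mathcal{X}_1 & \mathcal{X}_2\\ \hline
\mathcal{U}_1 & V^1\cup W^2\ \ (\text{color }1) & V^1\cup W^1\ \ (\text{color }2)\\
\mathcal{U}_2 & V^2\cup W^2\ \ (\text{color }2) & V^2\cup W^1\ \ (\text{color }1)
\end{array}
\]
These four linked sets cover $\mathbb{N}$ twice, and Lemma~\ref{lem:cover} yields $\frac24=\frac12$.
\end{example}

The gain comes from a count. Two ultrafilters on each side give a double cover by $4k$ sets, but four pairs rather than two. Four merges in a double cover are worth two merges in a single cover.

\begin{proof}[Proof of the bound $\frac1{2k-2}$]
Let $k\ge2$. Fix $\mathcal{U}_1$ and $\mathcal{X}_1$, and rename the colors so that $V_1(\mathcal{X}_1)\in\mathcal{U}_1$. By Lemma~\ref{lem:merge}, the $2k-1$ sets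
\begin{equation}\label{eq:single}
V_1(\mathcal{X}_1)\cup W_1(\mathcal{U}_1),\qquad V_l(\mathcal{X}_1),\quad W_l(\mathcal{U}_1)\quad(2\le l\le k)
\end{equation}
are linked, and they cover $\mathbb{N}$. If $V_2(\mathcal{X}_1)$ or $W_2(\mathcal{U}_1)$ is finite, at most $2k-2$ of these sets are infinite, and Lemma~\ref{lem:cover} with $Y=\mathbb{N}$, $q=1$, $N=2k-2$ completes the proof.

So assume that both are infinite. By (U3) there are nonprincipal ultrafilters $\mathcal{U}_2$ on $V$ and $\mathcal{X}_2$ on $W$ with $V_2(\mathcal{X}_1)\in\mathcal{U}_2$ and $W_2(\mathcal{U}_1)\in\mathcal{X}_2$. Let $e$ be the color with $V_e(\mathcal{X}_2)\in\mathcal{U}_2$. Consider the array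
\begin{equation}\label{eq:array}
\begin{array}{c|cc}
 & \mathcal{X}_1 & \mathcal{X}_2\\ \hline
\mathcal{U}_1 & V_1(\mathcal{X}_1)\cup W_1(\mathcal{U}_1) & V_2(\mathcal{X}_2)\cup W_2(\mathcal{U}_1)\\
\mathcal{U}_2 & V_2(\mathcal{X}_1)\cup W_2(\mathcal{U}_2) & V_e(\mathcal{X}_2)\cup W_e(\mathcal{U}_2)
\end{array}
\end{equation}
Lemma~\ref{lem:merge}, applied to the pair indexing each cell, shows that each entry is linked in the color of its subscript. The hypotheses are $V_1(\mathcal{X}_1)\in\mathcal{U}_1$ and $W_2(\mathcal{U}_1)\in\mathcal{X}_2$ in the first row, and $V_2(\mathcal{X}_1)\in\mathcal{U}_2$ and $V_e(\mathcal{X}_2)\in\mathcal{U}_2$ in the second. The four merges can be carried out together if no set is used in two of them, which is where the value of $e$ matters.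

\emph{Case $e\ne2$.} Consider the indexed family of $4k$ linked sets
\[
V_l(\mathcal{X}_1),\quad V_l(\mathcal{X}_2),\quad W_l(\mathcal{U}_1),\quad W_l(\mathcal{U}_2)\qquad(l\in[k]),
\]
in which members with different names are counted separately even if they are equal. Each $v\in V$ lies in one set $V_l(\mathcal{X}_1)$ and one set $V_l(\mathcal{X}_2)$, and each $w\in W$ lies in one set $W_l(\mathcal{U}_1)$ and one set $W_l(\mathcal{U}_2)$, so the family covers $\mathbb{N}$ exactly twice. The entries of \eqref{eq:array} use the members $V_l(\mathcal{X}_1)$ with $l=1,2$, the members $V_l(\mathcal{X}_2)$ with $l=2,e$, the members $W_l(\mathcal{U}_1)$ with $l=1,2$, and the members $W_l(\mathcal{U}_2)$ with $l=2,e$. Since $1\ne2$ and $e\ne2$, these are eight different members. Replace them by the four entries of \eqref{eq:array}. Each entry is the union of a subset of $V$ and a subset of $W$, which are disjoint, so every element is still covered twice. We now have $4k-4$ linked sets, and Lemma~\ref{lem:cover} with $q=2$ gives a monochromatic path of upper density at least $\frac2{4k-4}=\frac1{2k-2}$.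

\emph{Case $e=2$.} Now the member $V_2(\mathcal{X}_2)$ occurs in both entries of the second column, and the count above fails. Instead, the missing merge in \eqref{eq:single} becomes available. Let $A=V_2(\mathcal{X}_1)\cup W_2(\mathcal{U}_2)$ and $B=V_2(\mathcal{X}_2)\cup W_2(\mathcal{U}_1)$ be the off-diagonal entries of \eqref{eq:array}; both are $2$-linked. The sets $V_2(\mathcal{X}_1)$ and $V_2(\mathcal{X}_2)$ both belong to $\mathcal{U}_2$, so their intersection, which lies in $A\cap B$, is infinite by (U2). By Lemma~\ref{lem:glue}, $A\cup B$ is $2$-linked, and so is its subset $V_2(\mathcal{X}_1)\cup W_2(\mathcal{U}_1)$. Replacing $V_2(\mathcal{X}_1)$ and $W_2(\mathcal{U}_1)$ in \eqref{eq:single} by their union leaves $2k-2$ linked sets covering $\mathbb{N}$, and Lemma~\ref{lem:cover} with $q=1$ gives the bound.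
\end{proof}

This completes the proof of Theorem~\ref{thm:lower}. Example~\ref{ex:cyclic} gives $\rho_k(V,W)\le\frac1k$ for every bipartition, so the theorem is sharp in two situations: $\rho_k(V,W)=\frac1k$ for all bipartitions when $k\le2$, and for all $k$ when $D(V,W)=1$.

\begin{thebibliography}{1}
\bibitem{DL}
A.~Nicholas Day and Allan Lo,
\emph{Upper density of monochromatic paths in edge-coloured infinite complete graphs and bipartite graphs},
arXiv:2201.08767 (2022).
\end{thebibliography}
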